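\title{Excursion sets of planar shot noise with symmetric marks percolate at every positive level}

\begin{abstract}
Let $f(x)=\sum_{z\in\mathcal P}Y_z\,g(x-z)$ be a shot noise field in the plane, built from a Poisson process $\mathcal P$ of unit intensity, i.i.d.\ symmetric marks $Y_z$ with an exponential moment, and a nonnegative $C^1$ kernel $g$ that has the symmetries of the square and decays, together with its gradient, like $|x|^{-\alpha}$ with $\alpha>2$. We prove that for every $\ell>0$ the set $\{f+\ell\ge0\}$ almost surely has a unique unbounded connected component. The marks need not have a density; Rademacher marks are allowed. We also bound crossing probabilities: polynomially at levels that tend to zero, and stretched-exponentially at fixed levels. The proof shows that the level at which a long rectangle is crossed is concentrated. It differentiates this level in the positions of the Poisson points, and it bounds the influence of the marks and of the number of points by the influence of the positions through a discrete intermediate value argument.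
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $g\in L^1(\mathbb R^2)$ be continuous and let $\mu$ be a probability distribution on $\mathbb R$ with finite mean. Let $\mathcal P$ be a Poisson point process of unit intensity on $\mathbb R^2$, and let $(Y_z)_{z\in\mathcal P}$ be i.i.d.\ marks with law $\mu$, independent of $\mathcal P$. The \emph{planar shot noise field} with kernel $g$ and mark distribution $\mu$ is
\[
f(x)=\sum_{z\in\mathcal P}Y_z\,g(x-z),\qquad x\in\mathbb R^2 .
\]
When $g\ge0$, each Poisson point contributes a bump, pointing up or down according to the sign of its mark. The excursion sets $\{f+\ell\ge0\}=\{x\in\mathbb R^2:f(x)+\ell\ge0\}$ grow with $\ell$, and we ask for which $\ell$ they have an unbounded connected component. Consider the following two conditions.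

\medskip\noindent\textbf{Condition (C).}
The distribution $\mu$ is symmetric and has a sub-exponential tail: there is $c>0$ such that $\mu((-\infty,-t]\cup[t,\infty))<e^{-ct}$ for all large $t$. The kernel $g$ is positive, lies in $C^2(\mathbb R^2)$, and is invariant under the reflections in the coordinate axes and the rotation by $\pi/2$. There are $\alpha>3$ and $c>0$ such that $|\partial^kg(x)|<c(1+|x|)^{-\alpha-|k|}$ for all $x\in\mathbb R^2$ and all multi-indices $k$ with $|k|\le2$.

\medskip\noindent\textbf{Condition (BD).}
The random vector $(f(0),\nabla f(0))$ has a bounded density. (Under (C) the field $f$ is almost surely $C^2$.)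

\medskip
The question that we answer is posed in \cite{LM}, against the background of the following known result. Under (C) and (BD), for every $\ell\le0$ the set $\{f+\ell\ge0\}$ almost surely has only bounded components; if moreover $\mu$ has a log-concave density, then for every $\ell>0$ the set $\{f+\ell\ge0\}$ almost surely has a unique unbounded component. Log-concavity excludes, for instance, the Rademacher marks $\mu=\frac12(\delta_{-1}+\delta_1)$.

\medskip\noindent\textbf{Question.} Assuming only (C) and (BD), does $\{f+\ell\ge0\}$ almost surely contain a unique unbounded component for every $\ell>0$?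

\subsection{Results}

The answer is yes. The proof works under a weaker hypothesis, in which $Y$ denotes a random variable with law $\mu$.

\medskip\noindent\textbf{Hypothesis (H).}
The distribution $\mu$ is symmetric, and $\mathbb E\,e^{c_0|Y|}<\infty$ for some $c_0>0$. The kernel $g$ is nonnegative, $C^1$, invariant under the reflections in the axes and the rotation by $\pi/2$, and $g(x)+|\nabla g(x)|\le C_g(1+|x|)^{-\alpha}$ for some $\alpha>2$ and $C_g<\infty$.

\medskip
Condition (C) implies (H) with the same $\alpha$: a tail bound $e^{-ct}$ gives the exponential moment for every $c_0<c$, and the cases $|k|\le1$ of the derivative bounds give the decay.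

\begin{theorem}\label{thm:main}
Assume (H). For every $\ell>0$, the set $\{f+\ell\ge0\}$ almost surely contains a unique unbounded connected component.
\end{theorem}

A closed axis-parallel rectangle $D$ is \emph{crossed horizontally} by a set $E\subset\mathbb R^2$ if $E\cap D$ contains a continuous path from the left side of $D$ to its right side; vertical crossings join the top and bottom sides. Let $D_R=[0,3R]\times[0,R]$.

\begin{theorem}\label{thm:quant}
Assume (H).
\begin{enumerate}
\item[(a)] There is $\theta>0$ such that for all large integers $R$,
\begin{align*}
\mathbb P\big(D_R\text{ is crossed horizontally by }\{f\ge-R^{-\theta}\}\big)&\ge1-R^{-\theta},\\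
\mathbb P\big(D_R\text{ is crossed horizontally by }\{f\ge R^{-\theta}\}\big)&\le R^{-\theta}.
\end{align*}
\item[(b)] For every $\ell>0$ there is $c>0$ such that for all large integers $R$,
\[
\mathbb P\big(D_R\text{ is not crossed horizontally by }\{f\ge-\ell\}\big)\le\exp\big(-cR^{\alpha/(\alpha+1)}\big),
\]
and such that, outside an event of probability at most $\exp(-cR^{\alpha/(\alpha+1)})$, no connected subset of $\{f\le-\ell\}$ meets both $[-R,R]^2$ and the complement of $[-3R,3R]^2$. The last statement also holds with $\{f\ge\ell\}$ in place of $\{f\le-\ell\}$.
\item[(c)] For every $\ell<0$, all components of $\{f+\ell\ge0\}$ are almost surely bounded. Hence, under (C) and (BD), by the known result for $\ell=0$, the set $\{f+\ell\ge0\}$ almost surely has an unbounded component if and only if $\ell>0$, and then it is unique.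
\end{enumerate}
\end{theorem}

\subsection{Why level zero}

Since $\mu$ is symmetric, $f$ and $-f$ have the same law, so at $\ell=0$ the excursion set $\{f\ge0\}$ and its complement $\{f<0\}$ are on an equal footing, up to the zero set. Sample $f$ on a fine triangulated lattice in a square. Then either the vertices with $f\ge0$ contain a horizontal crossing or the vertices with $f<0$ contain a vertical one (Lemma~\ref{lem:hex}), and by symmetry the second event is at most as likely as the first. So $\{f\ge0\}$ crosses squares with probability at least $\frac12$ at every scale, and so does $\{f\le0\}$. Neither side dominates at level zero, and one guesses that any $\ell>0$ tips the balance. Symmetry alone does not prove this: one must show that an arbitrarily small change of level raises crossing probabilities from order one to nearly one at large scales. Theorem~\ref{thm:quant}(a) states this in quantitative form, and Theorem~\ref{thm:main} follows from it by a Borel--Cantelli argument.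

\subsection{The role of the hypotheses}

The exponential moment and the decay of $g$ and $\nabla g$ enter through the tail bounds of Lemma~\ref{lem:tails}. Some such decay is needed for the series to converge absolutely: if $g(x)=(1+|x|^2)^{-\alpha/2}$ with $0<\alpha\le2$, then $\mathbb E\exp(-\sum_{z\in\mathcal P}g(x-z))=\exp(-\int(1-e^{-g}))=0$, so $\sum_zg(x-z)=\infty$ almost surely.

The sign of $g$ gives positive association (Lemma~\ref{lem:sym}), which together with the symmetries of $g$ is what the crossing theorem of K\"ohler-Schindler and Tassion requires (Lemma~\ref{lem:rsw}). Differentiability of $g$ is used to pass between lattice and continuum and, essentially, to differentiate in the positions (Lemma~\ref{lem:pos}).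

The symmetry of $\mu$ is used for the duality argument above and to pass from $\{f\le-\ell\}$ to $\{f\ge\ell\}$. Without it Theorem~\ref{thm:quant}(a) fails. Take $\mu=\delta_{-1}$ and $g(x)=(1+|x|^2)^{-\alpha/2}$ with $\alpha>2$, and cover $D_R$ by $O(R^2)$ squares of side $2\sqrt{\log R}$. Each of them is free of Poisson points with probability $R^{-4}$, so with probability tending to one $f\le-(1+8\log R)^{-\alpha/2}<-R^{-\theta}$ everywhere on $D_R$, whatever $\theta>0$.

Condition (BD) is used only through the quoted result for $\ell=0$. There some nondegeneracy is necessary: $\mu=\delta_0$ is allowed by (C), and then $\{f\ge0\}=\mathbb R^2$.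

\subsection{Conventions}

From now on (H) is assumed. We write $|\cdot|$ for the Euclidean norm, $|\cdot|_\infty$ for the sup norm, $B_a(x)=\{y:|y-x|_\infty\le a\}$ and $B_a=B_a(0)$. The letters $C,c$ denote positive constants that depend only on $(g,\mu)$ and may change from line to line, and ``$R$ large'' means larger than such a constant; in Section~\ref{sec:renorm} and in the proof of Theorem~\ref{thm:main} they may also depend on $\ell$. A constant is \emph{universal} if it does not depend on anything. The event that $D$ is crossed by $\{f\ge a\}$ is the projection to $C(D)$ of a closed subset of $C(D)\times C([0,1],D)$, so it is measurable once the probability space is completed.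

\section{The idea of the proof}\label{sec:idea}

\subsection{The crossing threshold}

Place a fine triangulated lattice in $D_R$ and let $T$ be the maximum, over horizontal lattice crossings of $D_R$, of the minimum of the field along the crossing. Then $D_R$ has a horizontal lattice crossing in $\{f>-s\}$ exactly when $T>-s$, so $T$ records the crossing events at all levels at once. Duality and a Russo--Seymour--Welsh (RSW) estimate show that $T\ge-\lambda$ with probability at least a universal constant $c_1$, for a small $\lambda=\lambda(R)$. Let $F=\varphi(T)$, where $\varphi$ interpolates linearly between $0$ on $(-\infty,-2\lambda]$ and $1$ on $[-\lambda,\infty)$. Since $\operatorname{Var}F\ge\mathbb P(F=1)\,\mathbb P(F=0)$, a small variance forces $T>-2\lambda$ with high probability.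

To bound the variance, cut the plane into blocks of side $L$, with $1\ll L\ll R$, and let the \emph{influence} $I_v$ of a block $v$ be the expected change of $F$ when the marked points in $v$ are resampled. The OSSS inequality bounds $\operatorname{Var}F$ by $\sum_vI_v$ times the largest probability with which an exploration algorithm looks at a given block. RSW makes this probability polynomially small in $R$. It remains to show that $\sum_vI_v$, a sum over about $(R/L)^2$ blocks, grows more slowly than this gain.

A sum of influences is easy to bound for coordinates in which $T$ can be differentiated, because near a typical configuration $T$ is the value of the field at one vertex, and only the points near that vertex contribute to the derivative. Rademacher marks cannot be varied continuously, nor can the number of points in a block. The positions of the points always can. The following example shows how the positions control the other two sources of randomness.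

\subsection{A toy model}

\begin{example}\label{ex:toy}
Work on the line. The block is $J=[-L/2,L/2]$ with $L\ge8$, the kernel is the tent $g(z)=\max(0,1-|z|)$, the marks are Rademacher, and the role of the threshold is played by the value of the field at the origin, $T=\sum_{i\le n}Y_i\,g(Z_i)$, where $Z_1,\dots,Z_n$ are i.i.d.\ uniform on $J$. Fix $s\in(0,1)$ and let $A=\{T>-s\}$.

Take $n=1$. The event $A$ fails exactly when $Y_1=-1$ and $|Z_1|\le1-s$, and the latter has probability $p=2(1-s)/L\le\frac14$. Resampling the mark changes $\mathbf 1_A$ when the two marks differ and $|Z_1|\le1-s$, so with probability $p/2$. Resampling the position changes $\mathbf 1_A$ when $Y_1=-1$ and exactly one of the two positions lies in $[-(1-s),1-s]$, so with probability $\frac12\cdot2p(1-p)\ge\frac34p$. The influence of the mark is at most $\frac23$ of the influence of the position. This comparison uses that the block is much longer than the region where a point matters: for a kernel equal to $1$ on all of $J$ we have $T=Y_1$, the mark has influence $\frac12$, and the position has influence $0$.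

For general $n$, let $q(n,y)$ be the probability of $A$, over the positions only, when there are $n$ points with marks $y_1,\dots,y_n$. Resampling all positions changes $\mathbf 1_A$ with probability $2q(1-q)$. Adding a point, or changing the mark of one point, affects $T$ only if that point lies in $(-1,1)$, so it changes $q$ by at most $2/L\le\frac14$. Thus $q$ cannot pass from one side of $\frac12$ to the other in a single step unless $q\in[\frac14,\frac34]$ before the step, and there $2q(1-q)\ge\frac38$. Whenever a mark or the count changes the more likely outcome, the positions themselves have influence of order one.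

Finally, the positions are cheap in total: $\sum_i|\partial T/\partial Z_i|=\#\{i:|Z_i|<1\}$ almost surely. For a Poisson process of unit intensity on the whole line this number has mean $2$, however many blocks the line is cut into.
\end{example}

Two things change for the crossing threshold. First, the vertex at which $T$ is attained is random, so the number of nearby points is replaced by its maximum over $D_R$, which costs a factor $\log R$ (Lemma~\ref{lem:pos}). Second, the region where a single point matters is no longer a fixed small interval. It is a random set, contained in the set of locations from which a long path in $\{f\le-s\}$ emanates (Lemma~\ref{lem:pivot}), and RSW shows that this set occupies a small fraction of a block except with negligible probability (Lemma~\ref{lem:beta}).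

\section{Poisson processes and truncation}\label{sec:poisson}

\subsection{Standard facts}

The marked process $\mathcal X=\{(z,Y_z):z\in\mathcal P\}$ is a Poisson process on $\mathbb R^2\times\mathbb R$ with intensity $dz\,\mu(dy)$. We use the following facts.
\begin{enumerate}
\item[(P1)] The restrictions of $\mathcal X$ to disjoint sets are independent. The restriction to $v\times\mathbb R$, for $v\subset\mathbb R^2$ of area $\Lambda\in(0,\infty)$, has the law of $\{(Z_i,Y_i):i\le N\}$, where $N$ is Poisson with mean $\Lambda$, the $Z_i$ are uniform on $v$, the $Y_i$ have law $\mu$, and all these variables are independent.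
\item[(P2)] (Campbell's formula and the Laplace functional.) For measurable $\phi\ge0$,
\[
\mathbb E\sum_{(z,y)\in\mathcal X}\phi(z,y)=\int\mathbb E\,\phi(z,Y)\,dz,\qquad
\log\mathbb E\exp\sum_{(z,y)\in\mathcal X}\phi(z,y)=\int\mathbb E\big(e^{\phi(z,Y)}-1\big)\,dz .
\]
\item[(P3)] (Harris--FKG.) Bounded functions of a Poisson process that do not decrease when points are added are positively correlated. Hence so are two functions that do not increase.
\item[(P4)] If $N$ is Poisson with mean $\Lambda$ and $k\ge0$, then $\mathbb E[N\,k(N-1)]=\Lambda\,\mathbb E\,k(N)$, because $n\,\mathbb P(N=n)=\Lambda\,\mathbb P(N=n-1)$.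
\end{enumerate}
By Campbell's formula, $\mathbb E\sum_z|Y_z|\sup_{x\in Q}(g+|\nabla g|)(x-z)<\infty$ for compact $Q$. So the series for $f$ and $\nabla f$ almost surely converge locally uniformly, and $f$ is $C^1$.

\begin{lemma}\label{lem:poisson}
Let $N$ be Poisson with mean $\Lambda$. Then $\mathbb P(N\le n)\,\mathbb P(N>n)\le\Lambda\,\mathbb P(N=n)$ for all integers $n\ge0$. If $\Lambda$ is an integer, then $\mathbb E[N\mathbf 1_{N>2\Lambda}]\le\Lambda(e/4)^\Lambda$.
\end{lemma}

\begin{proof}
The first bound is the Poincar\'e inequality for the Poisson law applied to $\phi=\mathbf 1_{(n,\infty)}$; in this case it has a short proof. By (P4), $\operatorname{Cov}(N,\phi(N))=\Lambda\,\mathbb E[\phi(N+1)-\phi(N)]=\Lambda\,\mathbb P(N=n)$. If $N'$ is an independent copy of $N$, then $(N-N')(\phi(N)-\phi(N'))\ge(\phi(N)-\phi(N'))^2$, since the right side is $0$ or $1$, and when it is $1$ the left side is $|N-N'|\ge1$. Half the expectation of this inequality reads $\operatorname{Cov}(N,\phi(N))\ge\operatorname{Var}\phi(N)=\mathbb P(N\le n)\,\mathbb P(N>n)$. For the second bound, (P4) gives $\mathbb E[N\mathbf 1_{N>2\Lambda}]=\Lambda\,\mathbb P(N\ge2\Lambda)$,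 and $\mathbb P(N\ge2\Lambda)\le2^{-2\Lambda}\,\mathbb E\,2^N=(e/4)^\Lambda$.
\end{proof}

\subsection{Truncation}

The field $f$ depends on all Poisson points at once, whereas exploration algorithms and independence arguments need a finite range. Fix a smooth radial $\chi:\mathbb R^2\to[0,1]$ with $\chi=1$ on $\{|x|\le\frac12\}$ and $\chi=0$ on $\{|x|\ge1\}$. For $r\ge4$ put
\[
g_r(x)=g(x)\chi(x/r),\qquad f_r(x)=\sum_{z\in\mathcal P}Y_z\,g_r(x-z).
\]
Then $0\le g_r\le g$, the kernel $g_r$ has the symmetries of $g$ and vanishes for $|x|\ge r$, and the product rule gives
\[
g_r(x)+|\nabla g_r(x)|\le h(x):=C_1(1+|x|)^{-\alpha},\qquad C_1=C_g(1+\|\nabla\chi\|_\infty),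
\]
with $h$ independent of $r$. In particular $|\nabla f_r(x)|\le\sum_z|Y_z|\,h(x-z)$.

\begin{lemma}\label{lem:tails}
For $t>0$, $R\ge2$ and $r\ge4$:
\begin{enumerate}
\item[(a)] $\mathbb P\big(\sup_{x\in B_R}\sum_z|Y_z|\,h(x-z)\ge t\big)\le CR^2e^{-ct}$, and this supremum has mean at most $C\log R$;
\item[(b)] $\mathbb P\big(\sup_{B_R}|f-f_r|\ge t\big)\le CR^2\exp(Cr^2-cr^\alpha t)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Cover $B_R$ by at most $CR^2$ unit squares $B_{1/2}(w)$. For $x\in B_{1/2}(w)$ we have $1+|w-z|\le2(1+|x-z|)$, so $h(x-z)\le C_2(1+|w-z|)^{-\alpha}$ with $C_2=2^\alpha C_1$. By convexity, $e^{ua}-1\le a(e^u-1)$ for $u\ge0$ and $a\in[0,1]$. Let $M_0=\mathbb E(e^{c_0|Y|}-1)$.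

(a) On $B_{1/2}(w)$ the sum is at most $H_w=C_2\sum_z|Y_z|(1+|w-z|)^{-\alpha}$, and by (P2)
\[
\log\mathbb E\,e^{(c_0/C_2)H_w}=\int\mathbb E\big(e^{c_0|Y|(1+|x|)^{-\alpha}}-1\big)\,dx\le M_0\int(1+|x|)^{-\alpha}\,dx<\infty .
\]
Markov's inequality and a union bound over $w$ give the tail bound. The mean is at most $\int_0^\infty\min(1,CR^2e^{-ct})\,dt\le t_0+CR^2e^{-ct_0}/c$, and we take $t_0=(2/c)\log R$.

(b) A point $z$ contributes to $(f-f_r)(x)$ only if $|x-z|\ge r/2$, and then $|w-z|\ge r/2-1/\sqrt2\ge r/4$. So on $B_{1/2}(w)$ we have $|f-f_r|\le H_w'=C_2\sum_z|Y_z|(1+|w-z|)^{-\alpha}\mathbf 1_{|w-z|\ge r/4}$. All terms now carry a factor at most $(1+r/4)^{-\alpha}$, so we may use the larger exponent $b=c_0(1+r/4)^\alpha/C_2\ge cr^\alpha$: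
\[
\log\mathbb E\,e^{bH_w'}\le M_0\int_{|x|\ge r/4}\Big(\frac{1+r/4}{1+|x|}\Big)^\alpha dx\le M_0\,\frac{2\pi(1+r/4)^2}{\alpha-2}\le Cr^2 .
\]
Markov's inequality and a union bound finish the proof.
\end{proof}

\begin{lemma}\label{lem:sym}
The laws of $f$ and $f_r$ are invariant under translations, reflections in the axes, the rotation by $\pi/2$, the reflection in the diagonal $\{x_1=x_2\}$, and the change of sign of the field. Events that are increasing in $f_r$ are positively correlated.
\end{lemma}

\begin{proof}
The law of $\mathcal X$ is invariant under isometries of the plane and under $y\mapsto-y$, the kernels are invariant under the symmetries in (H), and the diagonal reflection is the composition of the reflection in the first axis with the rotation by $\pi/2$. For the second claim let $\mathcal X^+$ and $\mathcal X^-$ be the points with positive and with negative mark; they are independent Poisson processes by (P1). Since $g_r\ge0$, the field $f_r$ increases when points are added to $\mathcal X^+$ and decreases when points are added to $\mathcal X^-$. For events $A,A'$ increasing in $f_r$, (P3) applied to $\mathcal X^+$ gives $\mathbb P(A\cap A'\mid\mathcal X^-)\ge\mathbb P(A\mid\mathcal X^-)\,\mathbb P(A'\mid\mathcal X^-)$.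 Both factors are nonincreasing in $\mathcal X^-$, so (P3) applied to $\mathcal X^-$ bounds the expectation of the product below by $\mathbb P(A)\,\mathbb P(A')$.
\end{proof}

\section{Planar topology}\label{sec:top}

We use two elementary facts about a rectangle. A horizontal and a vertical crossing of the same rectangle intersect. A horizontal crossing of $[a,b]\times I$ contains a horizontal crossing of $[a',b']\times I$ whenever $[a',b']\subset[a,b]$ (take the part between the last visit to $\{x_1=a'\}$ and the next visit to $\{x_1=b'\}$), and likewise for vertical crossings.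

\subsection{Frames}

Crossings of long rectangles are useful because four of them surround a box. The annulus $\{y:n\le|y-x|_\infty\le3n\}$ is the union of four rectangles of size $6n\times2n$, two horizontal (top and bottom) and two vertical (left and right); adjacent ones overlap in a corner square of side $2n$. A \emph{frame of scale $n$ around $x$} is a union $K$ of four continuous paths, one crossing each of these rectangles in the long direction.

\begin{lemma}\label{lem:frame}
A frame $K$ of scale $n$ around $x$ is connected, and every connected set $E$ that meets both $B_n(x)$ and the complement of $B_{3n}(x)$ meets $K$.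
\end{lemma}

\begin{proof}
The paths in two adjacent rectangles contain a horizontal and a vertical crossing of the common corner square, so they intersect there, and $K$ is connected. Choose one intersection point in each corner square and join consecutive ones by pieces of the four paths. This gives a closed curve $\Gamma\subset K$. Recall that the winding number of $\Gamma$ around a point is an integer, is locally constant on the complement of $\Gamma$, and is unchanged under homotopies that avoid the point. Each piece of $\Gamma$ lies in one of the rectangles, which are convex, so it is homotopic in its rectangle to a segment with the same endpoints. Sliding the four vertices to the centers of their corner squares keeps each segment in its rectangle. The rectangles lie in $B_{3n}(x)$ and avoid the interior of $B_n(x)$. Hence $\Gamma$ winds like the boundary of $B_{2n}(x)$ around points of that interior and around points outside $B_{3n}(x)$: the winding number is $\pm1$ for the former and $0$ for the latter. Suppose that $E\cap K=\emptyset$. The winding number is then constant on $E$. It vanishes at a point of $E\setminus B_{3n}(x)$. At a point of $E\cap B_n(x)$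 it equals $\pm1$, because this point is off $\Gamma$ and is a limit of interior points of $B_n(x)$. This is a contradiction.
\end{proof}

\subsection{Duality on a triangulated lattice}

For $\kappa>0$ let $V=\kappa\mathbb Z^2$, and let $\mathbb T$ be the graph on $V$ with the nearest-neighbor edges and the diagonal edges $\{x,x+\kappa(1,1)\}$, drawn as straight segments. Distinct edges meet only at common endpoints, so
\begin{equation}\label{eq:planar}
\text{two $\mathbb T$-paths whose polygons intersect have a common vertex.}
\end{equation}
For a rectangle $D$ with corners in $V$ put $V_D=V\cap D$. A \emph{horizontal} (\emph{vertical}) $\mathbb T$-path of $D$ is a $\mathbb T$-path in $V_D$ from the left to the right side (from the bottom to the top side). All faces of $\mathbb T$ are triangles, and this makes duality exact.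

\begin{lemma}[Hex lemma]\label{lem:hex}
For every $U\subset V_D$ exactly one of the following holds: $U$ contains a horizontal $\mathbb T$-path of $D$; $V_D\setminus U$ contains a vertical $\mathbb T$-path of $D$.
\end{lemma}

\begin{proof}
If both held, the polygons would intersect and \eqref{eq:planar} would give a vertex in $U$ and in $V_D\setminus U$. To see that one holds, rescale so that $V_D=\{0,\dots,a\}\times\{0,\dots,b\}$, and color $U$ black and $V_D\setminus U$ white. Enlarge the board to $\{-1,\dots,a+1\}\times\{-1,\dots,b+1\}$, coloring the two new columns black, corners included, and the rest of the two new rows white. Call an edge \emph{mixed} if its endpoints have different colors. Each triangle has $0$ or $2$ mixed edges, and the boundary of the enlarged board has exactly four: the first and last edges of the bottom row and of the top row. Enter the board upward through the first edge of the bottom row, with black on the left and white on the right, and leave each triangle through its other mixed edge. Whatever the color of the third vertex, black is again on the left. Every triangle has at most two mixed edges and every edge borders at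 most two triangles, so the walk never returns to a triangle and ends by leaving the board through another mixed boundary edge. The last edge of the top row would be crossed upward with white on the left, so it is excluded. The black endpoints of consecutive crossed edges are equal or adjacent, and so are the white ones.

If the walk leaves through the last edge of the bottom row, the black endpoints form a path from $(-1,-1)$ to $(a+1,-1)$. Its part strictly between the last visit to the left new column and the next visit to the right new column is black and avoids the new columns, hence also the new rows; it is a horizontal path in $U$. If the walk leaves through the first edge of the top row, the white endpoints form a path from $(0,-1)$ to $(0,b+1)$. White vertices are not in the new columns, so the part strictly between the last visit to the bottom new row and the next visit to the top new row is a vertical path in $V_D\setminus U$.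
\end{proof}

For $u:V_D\to\mathbb R$ define the \emph{crossing threshold}
\[
T_D(u)=\max_{\gamma}\ \min_{x\in\gamma}u(x),
\]
where $\gamma$ runs over the horizontal $\mathbb T$-paths of $D$. By definition and by Lemma~\ref{lem:hex},
\begin{equation}\label{eq:dich}
\begin{aligned}
T_D(u)>-s&\iff\{u>-s\}\text{ contains a horizontal $\mathbb T$-path of $D$},\\
T_D(u)\le-s&\iff\{u\le-s\}\text{ contains a vertical $\mathbb T$-path of $D$}.
\end{aligned}
\end{equation}

\section{Crossings near level zero}\label{sec:rsw}

From here to the end of Section~\ref{sec:main}, $R$ is a large integer and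
\[
\kappa=\frac1{2R},\qquad\tau=R^{-1/2}.
\]
Duality gives crossings of squares, while frames require crossings of rectangles in the long direction. The bridge is a theorem of K\"ohler-Schindler and Tassion, which we state for aspect ratio $3$. A bond percolation measure on $\mathbb Z^2$ is the law of a random set of nearest-neighbor edges, called open; it is positively associated if events that are increasing in this set are positively correlated.

\begin{theorem}[\cite{KST}]\label{thm:kst}
There is an increasing homeomorphism $\Psi:[0,1]\to[0,1]$ such that for every bond percolation measure on $\mathbb Z^2$ that is positively associated and invariant under the translations, reflections and $\pi/2$-rotations of $\mathbb Z^2$, and for all integers $m\ge1$, the probability that $[-3m,3m]\times[-m,m]$ is crossed horizontally by an open path is at least $\Psi(p)$, where $p$ is the probability that $[-m,m]\times[-3m,3m]$ is crossed horizontally by an open path.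
\end{theorem}

What matters for us is that $\Psi$ is the same for all measures, since ours changes with $R$ and $r$. There is one mismatch to repair: duality holds on $\mathbb T$, which is not invariant under the rotation by $\pi/2$, while the theorem lives on the square lattice. Replacing diagonal steps by pairs of nearest-neighbor steps costs a loss of level of at most $\kappa\sup|\nabla f_r|$, and $\tau$ is chosen to absorb it.

\begin{lemma}\label{lem:rsw}
Let $c_1=\Psi(\frac14)\in(0,1)$. For large $R$, all $4\le r\le R$ and all integers $1\le n\le R$, with probability at least $c_1$ the rectangle $[0,3n]\times[0,n]$ is crossed horizontally by a nearest-neighbor path of $V$ whose vertices lie in $\{f_r>-\tau\}$.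
\end{lemma}

\begin{proof}
Let $Q=[0,n]^2$. By Lemma~\ref{lem:hex}, the probabilities of a horizontal $\mathbb T$-path of $Q$ in $\{f_r\ge0\}$ and of a vertical $\mathbb T$-path of $Q$ in $\{f_r<0\}$ add up to $1$. The diagonal reflection preserves $Q$ and $\mathbb T$ and exchanges the two directions. Combined with the change of sign (Lemma~\ref{lem:sym}), it shows that the second probability equals that of a horizontal $\mathbb T$-path in $\{f_r>0\}$, which is at most the first. So the first probability is at least $\frac12$.

By Lemma~\ref{lem:tails}(a), for large $R$ and uniformly in $r$, the event $\{\sup_{B_R}|\nabla f_r|<\tau/\kappa=2R^{1/2}\}$ has probability at least $\frac34$. On this event, insert the vertex $x+\kappa(1,0)\in Q$ into each diagonal step between $x$ and $x+\kappa(1,1)$; there $f_r>f_r(x)-\tau\ge-\tau$. So with probability at least $\frac14$ the square $Q$, and hence the taller rectangle $[0,n]\times[0,3n]$, is crossed horizontally by a nearest-neighbor path in $\{f_r>-\tau\}$.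

Call a nearest-neighbor edge of $V$ open if $f_r>-\tau$ at both endpoints. By Lemma~\ref{lem:sym} this percolation is positively associated and invariant under the symmetries of $V$. In lattice units our rectangles have the even side lengths $2nR$ and $6nR$, so they are lattice translates of the boxes in Theorem~\ref{thm:kst} with $m=nR$.
\end{proof}

For $x\in\mathbb R^2$, $a,b>0$ and a function $u$ on $V$, we say that $\operatorname{Arm}(x;a,b)$ \emph{occurs for $u$} if there is a $\mathbb T$-path in $\{u\le-\tau\}$ from a vertex in $B_a(x)$ to a vertex outside $B_b(x)$. An arm must avoid a frame at each intermediate scale, and well-separated scales are independent.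

\begin{lemma}\label{lem:arm}
There is a universal $\eta\in(0,\frac12]$ such that for large $R$, all $4\le r\le R$, all $x\in\mathbb Z^2$, all integers $a\ge2r$ and all real $0<b\le R$,
\[
\mathbb P\big(\operatorname{Arm}(x;a,b)\text{ occurs for }f_r\big)\le(3a/b)^\eta .
\]
\end{lemma}

\begin{proof}
We may assume $b\ge3a$. Let $n_k=8^ka$ for those $k\ge0$ with $3n_k\le b$; their number is $\lfloor\log_8(b/3a)\rfloor+1\ge\log_8(b/3a)$. Let $G_k$ be the event that there is a frame of scale $n_k$ around $x$ made of nearest-neighbor paths with vertices in $\{f_r>-\tau\}$. The four rectangles are images of $[0,3n]\times[0,n]$ with $n=2n_k\le R$ under symmetries of $V$, so Lemmas~\ref{lem:rsw} and~\ref{lem:sym} give $\mathbb P(G_k)\ge c_1^4$. The event $G_k$ depends only on the Poisson points in $\{n_k-r\le|y-x|_\infty\le3n_k+r\}$. These sets are disjoint, since $n_k\ge2r$ gives $8n_k-r>3n_k+r$, so the $G_k$ are independent. If some $G_k$ occurs, there is no arm: its polygon would meet the frame by Lemma~\ref{lem:frame}, and \eqref{eq:planar} would give a vertex with both $f_r\le-\tau$ and $f_r>-\tau$. Hence the probability of an arm is at most $(1-c_1^4)^{\log_8(b/3a)}=(3a/b)^{-\log_8(1-c_1^4)}$.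 Take $\eta=\min(\frac12,-\log_8(1-c_1^4))$.
\end{proof}

\medskip\noindent\textbf{Scales.}
Since $\eta$ does not depend on $r$, we may choose $r$ in terms of $\eta$. To the end of Section~\ref{sec:main} we fix
\begin{equation}\label{eq:scales}
\varepsilon=\frac\eta{100},\qquad r=\lfloor R^\varepsilon\rfloor,\qquad\rho=r^2,\qquad L=r^4,\qquad\lambda=R^{-\eta/4}>\tau .
\end{equation}
The range $r$ is a power of $R$ so that $f-f_r$ is polynomially small. Arms from scale $r$ to scale $\rho$ are unlikely because $\rho/r\to\infty$. A block of side $L$ holds about $(L/\rho)^2=r^4$ disjoint boxes of scale $\rho$, enough for a large deviation bound that beats every power of $R$. All these scales are small powers of $R$, so that losing powers of $L$ does not destroy a gain $R^{-\eta}$.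

\section{Decision trees}\label{sec:osss}

\subsection{The OSSS inequality}

Let $X=(X_v)_{v\in\mathcal B}$ be independent random elements indexed by a finite set. A \emph{decision tree} reveals coordinates one at a time: $v_1$ is fixed, and after step $t$ a deterministic rule, applied to the data $\mathcal H_t=(v_j,X_{v_j})_{j\le t}$, either stops or names a new coordinate $v_{t+1}$. Let $t_*$ be the number of revealed coordinates. The tree \emph{determines} $G(X)$ if $G(X)$ is a function of $\mathcal H_{t_*}$. Let $\delta_v$ be the probability that $v$ is revealed, and let $X^{(v)}$ be $X$ with $X_v$ replaced by an independent copy.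

\begin{lemma}\label{lem:osss}
If a decision tree determines $G(X)\in[0,1]$ and $F$ is bounded, then
\[
|\operatorname{Cov}(G(X),F(X))|\le\sum_{v\in\mathcal B}\delta_v\,\mathbb E\,|F(X)-F(X^{(v)})| .
\]
\end{lemma}

\begin{proof}
For fixed distinct $u_1,\dots,u_t$, the event that $t\le t_*$ and $v_j=u_j$ for $j\le t$ is determined by $X_{u_1},\dots,X_{u_{t-1}}$, and the event that moreover $t_*=t$ is determined by $X_{u_1},\dots,X_{u_t}$. Decomposing over such sequences, we see that given the data at any step, or at the end, the unrevealed coordinates are independent with their original laws. Let $X'$ be an independent copy of $X$. We deduce: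
\begin{itemize}
\item[$(*)$] if $W$ equals $X$ on the coordinates revealed by the tree and $X'$ elsewhere, then $(\mathcal H_{t_*},W)$ has the law of $(\mathcal H_{t_*},X)$.
\end{itemize}
For $0\le t\le t_*$ let $W^t$ equal $X$ on $\{v_{t+1},\dots,v_{t_*}\}$ and $X'$ elsewhere. By $(*)$, $\mathbb E[G(X)F(W^0)]=\mathbb E[G(X)F(X)]$, and $W^{t_*}=X'$ is independent of $X$. Telescoping and using $0\le G\le1$,
\[
|\operatorname{Cov}(G(X),F(X))|\le\sum_{t\ge1}\sum_v\mathbb E\big[\mathbf 1_{\{t\le t_*,\,v_t=v\}}\,|F(W^{t-1})-F(W^t)|\big].
\]
The event $\{t\le t_*,v_t=v\}$ is determined by $\mathcal H_{t-1}$. On it $W^{t-1}$ and $W^t$ differ only at $v$, where they equal $X_v$ and $X_v'$; given $\mathcal H_{t-1}$, these two are independent with the law of $X_v$. Condition further on $X_v$ and $X'_v$, and consider the common coordinates. At $v_1,\dots,v_{t-1}$ they are those of $X'$. At the sites outside $\{v_1,\dots,v_t\}$ they are those of $X$ if the site is revealed later and those of $X'$ otherwise; the continuation of the algorithm after step $t$ is a decision tree on these sites, so by $(*)$ they have the original product law, independently of $X'_{v_1},\dots,X'_{v_{t-1}}$.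 Thus, given $\mathcal H_{t-1}$, the pair $(W^{t-1},W^t)$ has the law of $(X,X^{(v)})$, and the summand equals $\mathbb P(t\le t_*,v_t=v)\,\mathbb E|F(X)-F(X^{(v)})|$. Summing over $t$ produces $\delta_v$.
\end{proof}

\subsection{Blocks and the smoothed crossing event}

Let $D=D_R$ and $T=T_D(f_r)$. A \emph{block} is a square $v=Lz+[0,L)^2$ with $z=(z_1,z_2)\in\mathbb Z^2$; it has \emph{corner} $x_v=Lz$, lies in \emph{row} $z_2$, and has eight \emph{neighbors}, the blocks $Lz'+[0,L)^2$ with $|z'-z|_\infty=1$. Let $\mathcal B$ be the set of blocks at sup-distance at most $r$ from $D$, so $|\mathcal B|\le CR^2$, and let $X_v$ be the restriction of $\mathcal X$ to $v\times\mathbb R$. The $X_v$ are independent, and $T$ is a function of $X=(X_v)_{v\in\mathcal B}$ because $g_r$ has range $r$. Put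
\[
A_s=\{T>-s\},\qquad F=\frac1\lambda\int_\lambda^{2\lambda}\mathbf 1_{A_s}\,ds=\varphi(T),\qquad\varphi(t)=\min\Big(1,\max\Big(0,\frac{t+2\lambda}\lambda\Big)\Big),
\]
and $I_v=\mathbb E|F(X)-F(X^{(v)})|$. The variable $F$ has two faces. As an average of crossing events it is accessible to exploration and to RSW arguments; as a $\lambda^{-1}$-Lipschitz function of $T$ it is accessible to differentiation. Nothing is lost in passing between them: for two configurations with thresholds $T,T'$ the difference $\mathbf 1_{s>-T}-\mathbf 1_{s>-T'}$ has constant sign in $s$, so
\begin{equation}\label{eq:avg}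
|F-F'|=\frac1\lambda\int_\lambda^{2\lambda}|\mathbf 1_{A_s}-\mathbf 1_{A_s}'|\,ds .
\end{equation}

The tree that reveals everything gives only $\operatorname{Var}F\le\sum_vI_v$, which will not be small. To gain a factor, we decide $A_s$ by exploring the clusters of $\{f_r\le-s\}$ that meet a given row. A block far from that row is revealed only if it carries a long arm, and every block is far from most rows.

\begin{lemma}\label{lem:var}
For large $R$, $\ \operatorname{Var}F\le C(L/R)^\eta\sum_{v\in\mathcal B}I_v$.
\end{lemma}

\begin{proof}
We have $\operatorname{Var}F=\frac1\lambda\int_\lambda^{2\lambda}\operatorname{Cov}(\mathbf 1_{A_s},F)\,ds$. Fix $s\in[\lambda,2\lambda]$, so that $s>\tau$. Let $M=\lfloor R/L\rfloor$ and $0\le k<M$. A vertical $\mathbb T$-path of $D$ visits every height in $\kappa\mathbb Z\cap[0,R]$, in particular $kL$, so it has a vertex in row $k$.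

\emph{The $k$-th tree.} Call a block of $\mathcal B$ \emph{known} if it and all its neighbors in $\mathcal B$ have been revealed. Since $r\le L$, the values of $f_r$ at the vertices of $V_D$ in a known block are determined by the revealed data. Start by revealing the blocks of $\mathcal B$ in row $k$ and their neighbors in $\mathcal B$, so that row $k$ is known. At any time let $\mathcal C$ be the set of vertices that are joined to a vertex of row $k$ by a $\mathbb T$-path in $V_D\cap\{f_r\le-s\}$ inside known blocks. If some block that is not known contains a vertex of $V_D$ adjacent to $\mathcal C$, take the first such block in a fixed order, reveal whatever is still unrevealed among it and its neighbors in $\mathcal B$, and repeat. Otherwise stop. Each round makes a new block known, so the tree stops. At that time every vertex of $V_D\cap\{f_r\le-s\}$ adjacent to $\mathcal C$ lies in a known block, hence in $\mathcal C$. So $\mathcal C$ is the union of the clusters of $V_D\cap\{f_r\le-s\}$ that meet row $k$. By \eqref{eq:dich}, $A_s$ fails if and only if $\mathcal C$ contains a vertical path of $D$, and the tree determines $\mathbf 1_{A_s}$.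

\emph{Revealment.} Let $v\in\mathcal B$ lie in row $k'$ and suppose $d=|k-k'|\ge2$, so that $v$ is not revealed at the start. If $v$ is revealed, then $v$ or one of its neighbors contains a vertex adjacent to a vertex $y\in\mathcal C$, and $y\in B_{3L}(x_v)$. The vertex $y$ is joined in $\{f_r\le-s\}\subset\{f_r\le-\tau\}$ to a vertex of row $k$, whose height lies in $[kL,(k+1)L)$ and so differs from $k'L$ by more than $(d-1)L$. Hence $\operatorname{Arm}(x_v;3L,(d-1)L)$ occurs for $f_r$. The rows met by $\mathcal B$ satisfy $k'\ge-1$ and $k'L\le R+r$. So $(d-1)L\le(M-1)L\le R$ if $k'<k$, and $(d-1)L\le R+r-L\le R$ if $k'>k$. Lemma~\ref{lem:arm} bounds the revealment probability $\delta^{(k)}_v$ by $(9/(d-1))^\eta$, where $1\le d-1\le M$. Since $\eta\le\frac12$, we have $\sum_{j=1}^Mj^{-\eta}\le2M^{1-\eta}$, and therefore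
\[
\frac1M\sum_{k=0}^{M-1}\delta_v^{(k)}\le\frac1M\big(3+2\cdot9^\eta\cdot2M^{1-\eta}\big)\le CM^{-\eta}\le C(L/R)^\eta .
\]
Apply Lemma~\ref{lem:osss} with $G=\mathbf 1_{A_s}$ to each tree, and average over $k$ and then over $s$.
\end{proof}

\section{Influences}\label{sec:infl}

\begin{proposition}\label{prop:infl}
For large $R$, $\ \sum_{v\in\mathcal B}I_v\le CL^3\lambda^{-1}\log R$.
\end{proposition}

Fix $v\in\mathcal B$. As in (P1), write $X_v=\{(Z_i,Y_i):i\le N\}$ with $N$ Poisson of mean $L^2$ and infinite sequences $Z=(Z_i)_{i\ge1}$, $Y=(Y_i)_{i\ge1}$. Primes denote independent copies, so that $X^{(v)}$ has $\{(Z_i',Y_i'):i\le N'\}$ in $v$. Let $\mathcal X_{v^c}$ be the restriction of $\mathcal X$ to the complement of $v$. Following Example~\ref{ex:toy}, for $n\ge0$ and a sequence $y$ let $q_s(n,y)$ be the probability of $A_s$, over $Z$ only, when the configuration in $v$ is $\{(Z_i,y_i):i\le n\}$. It is a function of $n$, $y_1,\dots,y_n$ and $\mathcal X_{v^c}$, and $q_s(N,Y)=\mathbb P(A_s\mid\mathcal X_{v^c},N,Y)$. Define the \emph{influence of the positions}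
\[
\pi_v(s)=2\,\mathbb E\big[q_s(N,Y)(1-q_s(N,Y))\big],\qquad J_v=\frac1\lambda\int_\lambda^{2\lambda}\pi_v(s)\,ds .
\]
If an indicator has conditional mean $q$, then $2q(1-q)$ is both its conditional mean absolute deviation and the conditional probability that it differs from a conditionally independent copy. Writing $\mathbf 1_{A_s}(Z)$ to display the dependence on $Z$ alone, we get
\begin{equation}\label{eq:pi}
\pi_v(s)=\mathbb E\,|\mathbf 1_{A_s}-q_s(N,Y)|=\mathbb E\,|\mathbf 1_{A_s}(Z)-\mathbf 1_{A_s}(Z')| .
\end{equation}
We bound $\sum_vJ_v$ by differentiation, and then $I_v$ by $J_v$.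

\subsection{Positions}

We recall two facts on a Lipschitz function $w$ on a square. It is differentiable almost everywhere (Rademacher's theorem) and absolutely continuous on lines. And $\nabla w=0$ almost everywhere on $\{w=0\}$: almost every point of this set is a point of differentiability and a Lebesgue density point, and if $\nabla w\ne0$ at such a point, then $w\neq0$ in a small cone at that point, which contradicts density one.

\begin{lemma}\label{lem:pos}
For large $R$, $\ \sum_{v\in\mathcal B}J_v\le CL\lambda^{-1}\log R$.
\end{lemma}

\begin{proof}
Let $Z^{[i]}$ be $Z$ with $Z_i$ replaced by $Z_i'$. Pass from $Z$ to $Z'$ by replacing $Z_1,\dots,Z_N$ one at a time. Given $\mathcal X_{v^c},N,Y$, the pair of configurations before and after the $i$-th replacement has the law of $(Z,Z^{[i]})$. So \eqref{eq:pi} gives $\pi_v(s)\le\mathbb E\sum_{i\le N}|\mathbf 1_{A_s}(Z)-\mathbf 1_{A_s}(Z^{[i]})|$. Averaging over $s$ with \eqref{eq:avg} and using that $\varphi$ is $\lambda^{-1}$-Lipschitz,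
\[
J_v\le\mathbb E\sum_{i\le N}|F(Z)-F(Z^{[i]})|\le\frac1\lambda\,\mathbb E\sum_{i\le N}|T(Z)-T(Z^{[i]})| .
\]
Freeze everything except $z=Z_i$. For $x\in V_D$ the value $u_x(z)=f_r(x)$ is a constant plus $Y_ig_r(x-z)$, a $C^1$ function of $z$ with bounded gradient, and $T(z)$ is a max-min of these finitely many functions, hence Lipschitz. For $z,z'$ independent and uniform on $v$, move from $z$ to $z'$ through $(z_1',z_2)$. The first move changes $T$ by at most the integral of $|\partial_1T(\cdot,z_2)|$ over an interval of length $L$, whose mean over $z_2$ is $L\,\mathbb E|\partial_1T(z)|$; the second move contributes $L\,\mathbb E|\partial_2T(z)|$ in the same way. So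
\[
\mathbb E\,|T(z)-T(z')|\le L\,\mathbb E\big(|\partial_1T|+|\partial_2T|\big)\le\sqrt2\,L\,\mathbb E\,|\nabla T(z)| .
\]
For each $x$, $\nabla(T-u_x)=0$ almost everywhere on $\{T=u_x\}$. Removing finitely many null sets, we find that for almost every $z$, $\nabla T(z)=\nabla u_x(z)$ for \emph{every} $x$ with $u_x(z)=T(z)$. We may therefore choose $x$ by a rule that ignores $i$ and $v$: let $x^*=x^*(X)$ be the first vertex of $V_D$, in a fixed order, with $f_r(x^*)=T$. Then $|\nabla_{Z_i}T|=|Y_i|\,|\nabla g_r(x^*-Z_i)|$ almost surely, and
\[
J_v\le\frac{\sqrt2L}\lambda\,\mathbb E\sum_{(z,y)\in X_v}|y|\,|\nabla g_r(x^*-z)| .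
\]
Because the same $x^*$ serves all blocks, the sum over $v$ is a single shot noise sum evaluated at one point of $D\subset B_{3R}$:
\[
\sum_vJ_v\le\frac{\sqrt2L}\lambda\,\mathbb E\sup_{x\in B_{3R}}\sum_{z\in\mathcal P}|Y_z|\,h(x-z)\le\frac{CL\log R}\lambda
\]
by Lemma~\ref{lem:tails}(a).
\end{proof}

\subsection{Changing one point}

We need the analogue of the bound $2/L\le\frac14$ in Example~\ref{ex:toy}. For a finite marked configuration $\zeta$ in $v$ let $f^\zeta$ be the field with kernel $g_r$ generated by $\mathcal X_{v^c}\cup\zeta$, and let $\mathbf 1_{A_s}(\zeta)$ be the indicator of $\{T_D(f^\zeta)>-s\}$. Call a site $x\in\mathbb Z^2\cap v$ \emph{exceptional for $\zeta$} if $B_{2\rho}(x)\not\subset v$ or $\operatorname{Arm}(x;3r,\rho-1)$ occurs for $f^\zeta$, and let $\beta(\zeta)$ be $L^{-2}$ times the number of exceptional sites.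

The first alternative is there to make $\beta$ independent of the outside. An arm can be stopped at its first vertex outside $B_{\rho-1}(x)$, which lies in $B_\rho(x)$. So the arm event depends only on $f^\zeta$ on $B_\rho(x)$, hence only on the points in $B_{\rho+r}(x)\subset B_{2\rho}(x)$. If $B_{2\rho}(x)\subset v$, these are points of $\zeta$. Thus $\beta$ is a function of $\zeta$ alone.

\begin{lemma}\label{lem:pivot}
Let $z\in v$, $s\ge\lambda$, and let each of $\zeta_1,\zeta_2$ be either $\zeta$ or of the form $\zeta\cup\{(z,y)\}$ with $y\in\mathbb R$. If $\mathbf 1_{A_s}(\zeta_1)\ne\mathbf 1_{A_s}(\zeta_2)$, then the site $x=\lfloor z\rfloor$ (coordinatewise integer part) is exceptional for $\zeta$.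
\end{lemma}

\begin{proof}
See Figure~\ref{fig:arm}. By \eqref{eq:dich}, for one of the two configurations, say $\zeta_1$, there is a vertical $\mathbb T$-path $\gamma$ of $D$ in $\{f^{\zeta_1}\le-s\}$, and there is none in $\{f^{\zeta_2}\le-s\}$. The fields $f^\zeta,f^{\zeta_1},f^{\zeta_2}$ agree outside $B_r(z)$, so $\gamma$ has a vertex in $B_r(z)$. The endpoints of $\gamma$ have heights $0$ and $R$, so one of them, $y_0$, satisfies $|y_0-z|_\infty\ge R/2>\rho$; it lies outside $B_r(z)$ and outside $B_{\rho-1}(x)$. Consider the part of $\gamma$ after its last vertex in $B_r(z)$ on the way to $y_0$. It starts in $B_{r+\kappa}(z)\subset B_{3r}(x)$, it ends at $y_0$, and on it $f^\zeta=f^{\zeta_1}\le-s<-\tau$. So $\operatorname{Arm}(x;3r,\rho-1)$ occurs for $f^\zeta$.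
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw (0,0) rectangle (9,9);
\draw[dashed] (1.3,1.3) rectangle (7.7,7.7);
\draw[dashed] (3.2,3.2) rectangle (5.8,5.8);
\draw[fill=gray!25] (4,4) rectangle (5,5);
\fill (4.6,4.3) circle (2pt);
\draw plot[smooth] coordinates {(3,-0.8) (2.3,0.9) (3.4,2.3) (3.7,3.6) (4.2,4.4) (4.8,4.7) (5.1,4.9)};
\draw[very thick] plot[smooth] coordinates {(5.1,4.9) (5.6,5.4) (5.2,6.7) (6.4,8.2) (6,9.8)};
\node[anchor=north west] at (0,9) {$v$};
\node[anchor=south east] at (7.7,1.3) {$B_{\rho-1}(x)$};
\node[anchor=west] at (5.8,3.7) {$B_{3r}(x)$};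
\node[anchor=west] at (3,-0.6) {$\gamma$};
\end{tikzpicture}
\caption{If adding a marked point at $z$ (dot), or changing its mark, creates or destroys a vertical path $\gamma$ below level $-s$, then $\gamma$ visits the shaded box $B_r(z)$, outside which the field is unchanged. The thick part of $\gamma$ is an arm from $B_{3r}(x)$ to the outside of $B_{\rho-1}(x)$, $x=\lfloor z\rfloor$, for the field without the point. The block $v$ has side $L$, and $r\ll\rho\ll L$.}
\label{fig:arm}
\end{figure}

If $z$ is uniform on $v$, then $\lfloor z\rfloor$ is uniform on the $L^2$ sites of $\mathbb Z^2\cap v$, so it is exceptional for a given $\zeta$ with probability $\beta(\zeta)$. Put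
\[
\bar\beta_n(y_1,\dots,y_n)=\mathbb E\,\beta\big(\{(Z_i,y_i):i\le n\}\big),
\]
and let $Y^{[i]}$ be $Y$ with $Y_i$ replaced by $Y_i'$. To compare $q_s(n,Y)$ with $q_s(n+1,Y)$, use the same positions in both, and apply Lemma~\ref{lem:pivot} with $\zeta=\{(Z_j,Y_j):j\le n\}$ and $z=Z_{n+1}$. To compare $q_s(n,Y)$ with $q_s(n,Y^{[i]})$ for $i\le n$, take $\zeta=\{(Z_j,Y_j):j\le n,\,j\ne i\}$ and $z=Z_i$. Averaging first over $z$ and then over the other positions gives, for $s\ge\lambda$ and every outside configuration,
\begin{equation}\label{eq:steps}
\begin{aligned}
|q_s(n,Y)-q_s(n+1,Y)|&\le\bar\beta_n(Y_1,\dots,Y_n),\\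
|q_s(n,Y)-q_s(n,Y^{[i]})|&\le\bar\beta_{n-1}\big((Y_j)_{j\le n,\,j\ne i}\big).
\end{aligned}
\end{equation}
The steps can be large for atypical marks and counts. The probability of this will be summed over all blocks without being compared to $J_v$, so it must be smaller than every power of $R$; a first moment bound on $\beta$ would not suffice.

\begin{lemma}\label{lem:beta}
For large $R$, $\ \omega:=\mathbb P\big(\bar\beta_N(Y_1,\dots,Y_N)>\tfrac14\big)\le Cr^4e^{-cr^4}$.
\end{lemma}

\begin{proof}
Since $\beta\le1$, we have $\bar\beta_N(Y_1,\dots,Y_N)=\mathbb E[\beta(X_v)\mid N,Y]\le\frac18+\mathbb P(\beta(X_v)>\frac18\mid N,Y)$. Markov's inequality gives $\omega\le8\,\mathbb P(\beta(X_v)>\frac18)$, and under the unconditioned law we can use spatial independence.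

Exactly $(L-4\rho)^2$ sites satisfy $B_{2\rho}(x)\subset v$; call them \emph{inner}. The other sites contribute at most $8\rho L/L^2=8/r^2\le\frac1{32}$ to $\beta$. Split the inner sites into the $25\rho^2$ residue classes modulo $5\rho\mathbb Z^2$. Within a class the boxes $B_{2\rho}(x)$ are disjoint, so the arm events are independent, and by Lemma~\ref{lem:arm} each has probability at most $p=(18/r)^\eta$, because $9r/(\rho-1)\le18/r$. A class has at most $(r^2/5+1)^2\le n_0:=\lfloor2r^4/25\rfloor$ members for large $R$. If $\beta(X_v)>\frac18$, more than $\frac3{32}L^2$ inner sites are exceptional, so some class contains more than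
\[
\frac3{32}\cdot\frac{L^2}{25\rho^2}=\frac3{64}\cdot\frac{2r^4}{25}\ge\frac3{64}\,n_0
\]
of them. For one class, a union bound over subsets shows that this has probability at most $2^{n_0}p^{3n_0/64}$, which is at most $e^{-n_0}$ once $2p^{3/64}\le e^{-1}$. Hence $\omega\le200\,r^4e^{-n_0}$.
\end{proof}

\subsection{Counts and marks}

\begin{lemma}\label{lem:marks}
For large $R$ and $s\in[\lambda,2\lambda]$,
\[
\mathbb E\,|\mathbf 1_{A_s}(X)-\mathbf 1_{A_s}(X^{(v)})|\le15L^2\,\pi_v(s)+3L^2\omega+L^2(e/4)^{L^2}.
\]
\end{lemma}

\begin{proof}
Write $q=q_s$ and $\pi=\pi_v(s)$. Telescoping $q$ itself along single changes would cost $\bar\beta$ at each step, and $\bar\beta$ is small but not summable over blocks. We therefore round: let $\sigma(n,y)=\mathbf 1_{q(n,y)\ge1/2}$ be the more likely outcome, which does not move at all in a small step unless $q$ is near $\frac12$.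

\emph{Reduction to $\sigma$.} We have $|q-\sigma|=\min(q,1-q)\le2q(1-q)$, so $\mathbb E|q(N,Y)-\sigma(N,Y)|\le\pi$. With \eqref{eq:pi}, the triangle inequality along $\mathbf 1_{A_s}(X)$, $q(N,Y)$, $\sigma(N,Y)$, $\sigma(N',Y')$, $q(N',Y')$, $\mathbf 1_{A_s}(X^{(v)})$ gives
\[
\mathbb E\,|\mathbf 1_{A_s}(X)-\mathbf 1_{A_s}(X^{(v)})|\le4\pi+\mathbb P\big(\sigma(N,Y)\ne\sigma(N',Y')\big).
\]

\emph{Reduction to single changes.} Replace $Y_1,\dots,Y_N$ by their copies one at a time, and then $N$ by $N'$. Given $N$, the pair of mark sequences before and after the $i$-th replacement has the law of $(Y,Y^{[i]})$, so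
\[
\mathbb P\big(\sigma(N,Y)\ne\sigma(N',Y')\big)\le\mathbb E\sum_{i\le N}\mathbf 1_{\sigma(N,Y)\ne\sigma(N,Y^{[i]})}+\mathbb P\big(\sigma(N,Y)\ne\sigma(N',Y)\big).
\]
If $\sigma(N,Y)\ne\sigma(N',Y)$, then $\sigma(n,Y)\ne\sigma(n+1,Y)$ for some $n$ with $\min(N,N')\le n<\max(N,N')$. The latter event has probability $2\,\mathbb P(N\le n)\,\mathbb P(N>n)\le2L^2\,\mathbb P(N=n)$ by Lemma~\ref{lem:poisson}, and it is independent of $(Y,\mathcal X_{v^c})$. Therefore
\begin{align*}
\mathbb P\big(\sigma(N,Y)\ne\sigma(N',Y)\big)&\le2L^2\sum_{n\ge0}\mathbb P(N=n)\,\mathbb P\big(\sigma(n,Y)\ne\sigma(n+1,Y)\big)\\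
&=2L^2\,\mathbb P\big(\sigma(N,Y)\ne\sigma(N+1,Y)\big).
\end{align*}

\emph{Intermediate values.} If two numbers differ by at most $\frac14$, one is at least $\frac12$ and the other is less than $\frac12$, then both lie in $[\frac14,\frac34]$. So in each single change starting from $(N,Y)$, a change of $\sigma$ requires either the event $\mathcal M=\{q(N,Y)\in[\frac14,\frac34]\}$ or that the bound in \eqref{eq:steps} exceeds $\frac14$. Hence $\mathbb P(\sigma(N,Y)\ne\sigma(N',Y'))$ is at most
\[
\mathbb E\big[(N+2L^2)\mathbf 1_{\mathcal M}\big]+\mathbb E\sum_{i\le N}\mathbf 1\Big\{\bar\beta_{N-1}\big((Y_j)_{j\le N,\,j\ne i}\big)>\tfrac14\Big\}+2L^2\omega .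
\]
Let $k(n)=\mathbb P(\bar\beta_n(Y_1,\dots,Y_n)>\frac14)$. Since the marks are i.i.d.\ and independent of $N$, the middle term is $\mathbb E[N\,k(N-1)]=L^2\,\mathbb E\,k(N)=L^2\omega$ by (P4). In the first term, split according to $N\le2L^2$ or $N>2L^2$; by Lemma~\ref{lem:poisson} it is at most $4L^2\,\mathbb P(\mathcal M)+L^2(e/4)^{L^2}$. On $\mathcal M$ we have $2q(1-q)\ge\frac38$, so $\mathbb P(\mathcal M)\le\frac83\pi$. The coefficient of $\pi$ is $4+\frac{32}3L^2\le15L^2$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:infl}]
Averaging Lemma~\ref{lem:marks} over $s$ and using \eqref{eq:avg} and Lemma~\ref{lem:beta} gives $I_v\le15L^2J_v+CL^2r^4e^{-cr^4}$. Sum over the at most $CR^2$ blocks. The main terms add up to at most $CL^3\lambda^{-1}\log R$ by Lemma~\ref{lem:pos}, and the error terms add up to at most $CR^2r^{12}e^{-cr^4}$, which tends to $0$ because $r=\lfloor R^\varepsilon\rfloor$.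
\end{proof}

\section{Sharpness at level zero and the unbounded component}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(a)]
\emph{Concentration of the threshold.} By Lemma~\ref{lem:var}, Proposition~\ref{prop:infl} and $L\le R^{4\varepsilon}$,
\[
\operatorname{Var}F\le CR^{-\eta+4\varepsilon(3+\eta)}\lambda^{-1}\log R .
\]
Since $4\varepsilon(3+\eta)\le14\eta/100$, for large $R$ this is at most $R^{-\eta/2}\lambda^{-1}=R^{-\eta/4}$. By Lemma~\ref{lem:rsw} with $n=R$, \eqref{eq:dich} and $\tau<\lambda$, we have $\mathbb P(F=1)\ge\mathbb P(T>-\tau)\ge c_1$. For an independent copy $F'$ of $F$, $\operatorname{Var}F=\frac12\mathbb E(F-F')^2\ge\mathbb P(F=1)\,\mathbb P(F=0)$. Hence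
\[
\mathbb P(T\le-2\lambda)=\mathbb P(F=0)\le c_1^{-1}R^{-\eta/4}.
\]

\emph{Return to $f$ and to the continuum.} Let $\xi=(\alpha-2)/2>0$. By Lemma~\ref{lem:tails}, the bounds $\sup_{B_{3R}}|\nabla f_r|\le(\log R)^2$ and $\sup_{B_{3R}}|f-f_r|\le r^{-\xi}$ hold outside an event of probability at most $CR^2e^{-c(\log R)^2}+CR^2\exp(Cr^2-cr^{\alpha-\xi})$, which decays faster than every power of $R$ because $\alpha-\xi=(\alpha+2)/2>2$. Suppose that they hold and that $T>-2\lambda$. Take a horizontal $\mathbb T$-path with vertices in $\{f_r>-2\lambda\}$. Its polygon crosses $D_R$, every point of it is within $\sqrt2\kappa\le1/R$ of a vertex, and so on it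
\[
f\ge-2R^{-\eta/4}-(\log R)^2/R-r^{-\xi}.
\]
Fix $0<\theta_1<\min(\eta/4,\varepsilon\xi)$. For large $R$ the right side is at least $-R^{-\theta_1}$ and the total failure probability is at most $R^{-\theta_1}$:
\begin{equation}\label{eq:sharp}
\mathbb P\big(D_R\text{ is crossed horizontally by }\{f\ge-R^{-\theta_1}\}\big)\ge1-R^{-\theta_1}.
\end{equation}
Fix $0<\theta<\theta_1$. The first bound of (a) follows from \eqref{eq:sharp}, as $R^{-\theta_1}\le R^{-\theta}$.

\emph{The second bound.} Let $n=\lceil R/3\rceil$, so that $n^{-\theta_1}<R^{-\theta}$ for large $R$. Apply \eqref{eq:sharp} at scale $n$, reflect in the diagonal and change the sign: with probability at least $1-n^{-\theta_1}\ge1-R^{-\theta}$, the rectangle $[0,n]\times[0,3n]$ is crossed vertically by $\{f\le n^{-\theta_1}\}$. As $3n\ge R$ and $n\le3R$, this crossing contains a vertical crossing of $[0,n]\times[0,R]$, which is a vertical crossing of $D_R$. Every horizontal crossing of $D_R$ meets it, at a point where $f<R^{-\theta}$. So $D_R$ is not crossed horizontally by $\{f\ge R^{-\theta}\}$.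
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $\ell>0$. For each $k$ consider five rectangles of size $6\cdot2^k\times2\cdot2^k$: the four that form the annulus $\{2^k\le|y|_\infty\le3\cdot2^k\}$, and $[2^k,7\cdot2^k]\times[-2^k,2^k]$. Each is the image of $D_{2^{k+1}}$ under a symmetry of the law of $f$. For large $k$ we have $2^{-(k+1)\theta_1}\le\ell$, so by \eqref{eq:sharp} the probability that one of the five is not crossed in the long direction by $\{f\ge-\ell\}$ is at most $5\cdot2^{-(k+1)\theta_1}$. By the Borel--Cantelli lemma, almost surely there is $k_0$ such that for all $k\ge k_0$ the set $\{f+\ell\ge0\}$ contains a frame $K_k$ of scale $2^k$ around $0$ and a horizontal crossing $H_k$ of the fifth rectangle.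

\emph{Existence.} The path $H_k$ starts in $B_{2^k}\subset B_{2^{k+1}}$ and ends outside $B_{3\cdot2^{k+1}}\supset B_{3\cdot2^k}$. By Lemma~\ref{lem:frame} it meets both $K_k$ and $K_{k+1}$, and these are connected. So $\bigcup_{k\ge k_0}(K_k\cup H_k)$ is a connected unbounded subset of $\{f+\ell\ge0\}$.

\emph{Uniqueness.} Let $E_1,E_2$ be unbounded components, and take $k\ge k_0$ so large that both meet $B_{2^k}$. Both leave $B_{3\cdot2^k}$, so both meet $K_k$ by Lemma~\ref{lem:frame}. A component that meets the connected subset $K_k$ of $\{f+\ell\ge0\}$ contains it. Hence $E_1=E_2$.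
\end{proof}

\section{Renormalization at a fixed level}\label{sec:renorm}

At a fixed level $\ell>0$, the estimate \eqref{eq:sharp} says that frames at a large scale $S$ are present with probability close to one. If $D_R$ is not crossed horizontally, a dual vertical path must pass through about $R/S$ boxes of scale $S$ without a frame, which costs $e^{-cR/S}$ provided that distant boxes are independent. Independence requires truncation at range $S$, which fails with probability about $e^{-cS^\alpha}$. The two costs balance at $S=R^{1/(\alpha+1)}$, and this is the origin of the exponent $\alpha/(\alpha+1)$.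

\begin{proof}[Proof of Theorem~\ref{thm:quant}(b)]
Fix $\ell>0$.

\emph{Good sites.} For an integer $S\ge4$, call $x\in\mathbb Z^2$ \emph{good} if $\{f_S>-\ell/2\}$ contains a frame of scale $S$ around $Sx$, and \emph{bad} otherwise. Let $p_S$ be the probability that a given site is bad. If the four rectangles are crossed in the long direction by $\{f\ge-\ell/4\}$ and $|f-f_S|<\ell/4$ on $B_{3S}(Sx)$, then $x$ is good. For $S$ so large that $(2S)^{-\theta_1}\le\ell/4$, \eqref{eq:sharp} at scale $2S$ and Lemma~\ref{lem:tails}(b) give $p_S\le4(2S)^{-\theta_1}+CS^2\exp(CS^2-c\ell S^\alpha)$, so $p_S\to0$. Whether $x$ is good depends only on the points in $B_{4S}(Sx)$, so sites at pairwise sup-distance at least $9$ are independent.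

\emph{A dual path.} Let $S=\lceil R^{1/(\alpha+1)}\rceil$ and $n=\lfloor R/S\rfloor$. By Lemma~\ref{lem:tails}(b), $|f-f_S|<\ell/4$ on $D_R$ outside an event of probability at most $CR^2\exp(CS^2-c\ell S^\alpha)$. Assume this bound, and assume that $D_R$ is not crossed horizontally by $\{f\ge-\ell\}$. Then it is not crossed horizontally by $\{f_S\ge-3\ell/4\}$. By uniform continuity, choose a mesh $\kappa$ with $1/\kappa$ an integer, depending on the realization, such that $f_S$ varies by less than $\ell/8$ along each edge of the corresponding graph $\mathbb T$ in $D_R$. There is no horizontal $\mathbb T$-path with vertices in $\{f_S>-5\ell/8\}$, for its polygon would lie in $\{f_S>-3\ell/4\}$. By Lemma~\ref{lem:hex} there is a vertical $\mathbb T$-path with vertices in $\{f_S\le-5\ell/8\}$, and its polygon $\Gamma$ lies in $\{f_S<-\ell/2\}$.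

\emph{A connected set of bad sites.} Call sites \emph{$*$-adjacent} if their sup-distance is $1$. The closed squares $B_{S/2}(Sx)$ cover the plane, and two of them intersect only if the sites are equal or $*$-adjacent. Let $\mathcal A$ be the finite set of sites whose square meets $\Gamma$. It is $*$-connected, since otherwise $\Gamma$ would be covered by two disjoint closed sets that both meet it. It has at least $n$ elements, since $\Gamma$ attains the heights $0,S,\dots,nS$. It contains a site $(j,0)$ with $0\le j\le3R/S+\frac12$, namely one whose square contains the bottom endpoint of $\Gamma$; there are at most $3R/S+2$ such starting sites. Every $x\in\mathcal A$ is bad: $\Gamma$ is connected, meets $B_S(Sx)$, and leaves $B_{3S}(Sx)$ because it has height $R>6S$, so by Lemma~\ref{lem:frame} it would meet a frame contained in $\{f_S>-\ell/2\}$. Adding adjacent sites of $\mathcal A$ one at a time to the starting site, we obtain a $*$-connected set of exactly $n$ bad sites that contains a starting site.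

\emph{Counting.} A $*$-connected set of $n$ sites containing a given site is the range of a walk of $2(n-1)$ steps from that site, obtained by going around a spanning tree, so there are at most $8^{2n}=64^n$ such sets. Each contains at least $n/289$ sites at pairwise sup-distance at least $9$: choose greedily, each choice excluding at most $17^2=289$ sites. Therefore
\[
\mathbb P\big(D_R\text{ is not crossed horizontally by }\{f\ge-\ell\}\big)\le CR^2e^{CS^2-c\ell S^\alpha}+\Big(\frac{3R}S+2\Big)\big(64\,p_S^{1/289}\big)^n .
\]
For large $R$ we have $64\,p_S^{1/289}\le e^{-1}$ and, since $\alpha>2$, $CS^2\le\frac12c\ell S^\alpha$. Both $S^\alpha$ and $n$ are of order $R^{\alpha/(\alpha+1)}$, and the polynomial prefactors are absorbed by decreasing the constant in the exponent. This is the first bound of (b).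

\emph{Connected sets across an annulus.} Apply the first bound, with $\ell/2$ in place of $\ell$ and $2R$ in place of $R$, to the four rectangles that form $\{R\le|y|_\infty\le3R\}$. Outside an event of probability at most $\exp(-cR^{\alpha/(\alpha+1)})$, with a smaller $c$, the set $\{f\ge-\ell/2\}\subset\{f>-\ell\}$ contains a frame of scale $R$ around $0$. By Lemma~\ref{lem:frame}, no connected subset of $\{f\le-\ell\}$ then meets both $B_R$ and the complement of $B_{3R}$. The statement for $\{f\ge\ell\}$ follows because $f$ and $-f$ have the same law.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(c)]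
Let $\ell<0$, so that $\{f+\ell\ge0\}=\{f\ge|\ell|\}$. By (b) and the Borel--Cantelli lemma along $R=2^k$, almost surely for all large $k$ no connected subset of $\{f\ge|\ell|\}$ meets both $B_{2^k}$ and the complement of $B_{3\cdot2^k}$. An unbounded component would meet both for all large $k$, so there is none. Under (C) and (BD), the case $\ell=0$ is the known result quoted in Section~\ref{sec:intro}, and the case $\ell>0$ is Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KST}
L. K\"ohler-Schindler and V. Tassion,
\emph{Crossing probabilities for planar percolation},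
Duke Math. J. (2023).

\bibitem{LM}
Rapha\"el Lachi\`eze-Rey and Stephen Muirhead,
\emph{Percolation of the excursion sets of planar symmetric shot noise fields},
arXiv:1910.14504 (2019).

\end{thebibliography}
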